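# Circulant graphs of unbounded Weisfeiler–Leman dimension

## 1. Sign sets in a product of three cyclic groups

Start inside $G=\mathbb Z/3\times\mathbb Z/5\times\mathbb Z/7$, which is cyclic of order $105$. Let $X$ be the set of triples $d=(d_A,d_B,d_C)$ with all three coordinates nonzero, and split it by a product of Legendre symbols:
$$X^{\epsilon}=\Bigl\{d\in X:\ \Bigl(\tfrac{d_A}{3}\Bigr)\Bigl(\tfrac{d_B}{5}\Bigr)\Bigl(\tfrac{d_C}{7}\Bigr)=(-1)^{\epsilon}\Bigr\},\qquad \epsilon\in\mathbb F_2 .$$
Each part has $24$ elements. Multiplying the first coordinate by $2$, a nonresidue mod $3$, exchanges $X^0$ and $X^1$; so does multiplying the second by $2$, or the third by $3$. We have three switches $\alpha,\beta,\gamma\in\mathbb F_2$, one per coordinate, and $X^0$ is carried to $X^{\alpha+\beta+\gamma}$. The set sees only the sum $\alpha+\beta+\gamma$.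

The proof turns on a version of this set with many switches in each coordinate. Three primes have to suffice for all of them, so the switches of one coordinate are stacked along a chain of subgroups.

**Definition 1 (chain with signs).** Let $A'$ be a finite cyclic group. A *chain with signs* in $A'$ consists of subgroups $0=A_0<A_1<\dots<A_N=:A$ of $A'$ such that each $e_i=|A_i/A_{i-1}|$ is a prime power, together with nontrivial homomorphisms $\chi_i:(\mathbb Z/e_i)^*\to\{\pm1\}$ for $1\le i\le N$.

With such a chain come the following objects.

* The subgroups of the cyclic group $A_i/A_{i-1}$ of prime power order are linearly ordered. So there is a unique maximal proper subgroup $A_i^-$ of $A_i$ containing $A_{i-1}$, and the elements of $A_i\setminus A_i^-$ are exactly those whose image generates $A_i/A_{i-1}$.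
* Fix a generator $g_i$ of $A_i/A_{i-1}$. For $d\in A_i\setminus A_i^-$ write $d+A_{i-1}=u\,g_i$ with $u\in(\mathbb Z/e_i)^*$, and put $\chi_i(d)=\chi_i(u)$. This depends only on $d$ mod $A_{i-1}$, and $\chi_i(\mu d)=\chi_i(\mu)\chi_i(d)$ for every integer $\mu$ coprime to $|A'|$.
* The *multipliers* $\mu_i(0)=1$ and $\mu_i(1)=\nu_i$, where $\nu_i$ is an integer coprime to $|A'|$ with $\chi_i(\nu_i)=-1$. It exists: let $e_i$ be a power of the prime $p$, let $p^k$ be the exact power of $p$ dividing $|A'|$, and let the integer $\hat u$ represent a unit mod $e_i$ with $\chi_i(\hat u)=-1$. By the Chinese Remainder Theorem take $\nu_i\equiv\hat u$ mod $p^k$ and $\nu_i\equiv1$ mod $|A'|/p^k$. Multiplication by $\mu_i(\epsilon)$ is an automorphism of $A'$ that preserves every subgroup, and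
$$\chi_i(\mu_i(\epsilon)\,d)=(-1)^{\epsilon}\chi_i(d)\qquad(d\in A_i\setminus A_i^-).\tag{1}$$
* The *level* $\lambda(d)=\min\{i:d\in A_i\}$ of $d\in A$. Clearly $\lambda(-d)=\lambda(d)$ and $\lambda(d+d')\le\max(\lambda(d),\lambda(d'))$, with equality if $\lambda(d)\neq\lambda(d')$. So $\lambda(a-a')$ is an ultrametric distance on $A$.

Two examples. In $A=A'=\mathbb Z/9$ take $A_1=\{0,3,6\}$, $A_2=\mathbb Z/9$; then $e_1=e_2=3$, $A_i^-=A_{i-1}$, and each $\chi_i$ is the Legendre symbol mod $3$. In $A=A'=\mathbb Z/8$ take $N=1$, $e_1=8$; then $A_1^-=\{0,2,4,6\}$, and $\chi_1$ may be the character with $\chi_1(7)=1$, $\chi_1(3)=\chi_1(5)=-1$. Here the element $2$ has level $1$ but no sign.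

Now take three cyclic groups $A',B',C'$ of pairwise coprime orders, each with a chain with signs of the same length $N$: $A_i$ in $A'$, $B_j$ in $B'$, $C_k$ in $C'$. We use the same letters $\chi,\mu,\lambda$ for all three; the argument, or the attached variable $\alpha_i,\beta_j,\gamma_k$, shows which chain is meant. Let $V=A'\times B'\times C'$, which is cyclic, and $G=A\times B\times C$.

**Definition 2 (sign sets).** For $T=(i,j,k)\in[N]^3$ let
$$X_T=(A_i\setminus A_i^-)\times(B_j\setminus B_j^-)\times(C_k\setminus C_k^-),\qquad \mathrm{sgn}_T(d)=\chi_i(d_A)\chi_j(d_B)\chi_k(d_C)\quad(d\in X_T),$$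
and $X_T^{\epsilon}=\{d\in X_T:\mathrm{sgn}_T(d)=(-1)^{\epsilon}\}$. For $\mathcal T\subseteq[N]^3$ and $b:\mathcal T\to\mathbb F_2$ put
$$S_0^b=\bigcup_{T\in\mathcal T}X_T^{\,b_T},\qquad S_0^0=\bigcup_{T\in\mathcal T}X_T^{\,0}.$$

The $X_T$ are disjoint, since $d\in X_T$ has $T=(\lambda(d_A),\lambda(d_B),\lambda(d_C))$. The case $N=1$ with $A=\mathbb Z/3$, $B=\mathbb Z/5$, $C=\mathbb Z/7$ is the opening example.

What this is for: $S_0^b$ stores the right-hand side of the linear system over $\mathbb F_2$
$$\alpha_i+\beta_j+\gamma_k=b_T\qquad(T=(i,j,k)\in\mathcal T)\tag{2}$$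
in the variables $\mathrm{Var}=\{\alpha_i,\beta_i,\gamma_i:1\le i\le N\}$. A bijection that respects the three chains and carries the differences in $S_0^0$ to those in $S_0^b$ will have to flip signs by a solution of (2). A procedure that looks at only a few vertices at a time should notice only partial solutions on few variables. If (2) is unsolvable but has coherent partial solutions, we expect two non-isomorphic Cayley graphs over a cyclic group that such a procedure cannot separate.

## 2. Circulant graphs, WL-dimension, and the statements

Graphs are directed. $\mathrm{Cay}(V,S)$ has vertex set $V$ and arcs $x\to y$ whenever $y-x\in S$; it is undirected if $S=-S$. A graph is *circulant* if it is a Cayley graph over a cyclic group.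

**Definition 3 (WL colors).** Let $m\ge2$. For $\bar x\in V^m$ let $c_0(\bar x)$ be the isomorphism type of $\bar x$, that is, the pattern of equalities and arcs among its entries. Writing $\bar x[l\leftarrow z]$ for $\bar x$ with its $l$-th entry replaced by $z$, put
$$c_{r+1}(\bar x)=\bigl(c_r(\bar x),\ \{\!\{(c_r(\bar x[1\leftarrow z]),\dots,c_r(\bar x[m\leftarrow z])):z\in V\}\!\}\bigr).$$
The partition of $V^m$ by color gets finer until it is stable; the colors at that point are the WL colors.

For example, let $m=2$ and compare $\mathrm{Cay}(\mathbb Z/6,\{\pm1\})$, a hexagon, with $\mathrm{Cay}(\mathbb Z/6,\{\pm2\})$, two triangles. For an arc $(x,y)$, the color $c_1(x,y)$ records whether some $z$ has both $(z,y)$ and $(x,z)$ as arcs. In the second graph this always happens, in the first never, so after one round no arc of one graph has the color of an arc of the other.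

**Definition 4 (WL-dimension).** $\dim_{\mathrm{WL}}(\mathcal G)$ is the minimal $m\ge2$ such that every graph whose set of colors of $m$-tuples equals that of $\mathcal G$ is isomorphic to $\mathcal G$.

The WL-dimension of every circulant graph of prime power order is at most $3$, and this bound is attained; we take this known result as given. The problem comes from Ilia Ponomarenko, "On the WL-dimension of circulant graphs of prime power order", arXiv:2206.15028 (2022): is there an $m$ with $\dim_{\mathrm{WL}}(\mathcal G)\le m$ for every circulant graph $\mathcal G$? The answer is no. Let $\Omega(k)$ be the number of prime factors of $k$ counted with multiplicity.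

**Theorem 1.** Let $m\ge2$, $N=(6m+1)^2$, and $n=n_1n_2n_3$ with $n_1,n_2,n_3$ pairwise coprime and $\Omega(n_\nu)\ge15N+6$ for $\nu=1,2,3$. Then there are two non-isomorphic circulant graphs $\Gamma,\Gamma_b$ of order $n$ whose $m'$-tuples have the same WL colors for every $2\le m'\le m$. Hence $\dim_{\mathrm{WL}}(\Gamma)>m$. If all odd prime divisors of $n$ are $\equiv1\bmod4$, both graphs can be taken undirected.

Taking $n=105^R=3^R\cdot5^R\cdot7^R$ with $R=15(6m+1)^2+6$ for $m=2,3,\dots$ shows that no bound $m$ exists.

**Theorem 2 (linear bound).** There is $c>0$ such that for every $n=n_1n_2n_3$ with the $n_\nu$ pairwise coprime there is a circulant graph of order $n$ with WL-dimension $\ge c\cdot\min_\nu\Omega(n_\nu)$.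

**Corollary.** (a) For any three distinct primes $p,q,r$ there is $c'>0$ such that for every $R\ge1$ some circulant graph of order $n=(pqr)^R$ has WL-dimension $\ge c'\log n$. (b) For a set $\Pi$ of primes, consider the circulant graphs whose order has all prime divisors in $\Pi$. Their WL-dimensions are bounded (by $3$) if $|\Pi|=1$, and unbounded if $|\Pi|\ge3$. (The case $|\Pi|=2$ is not settled here.)

## 3. Switches at one level and at two levels

With one level and one equation nothing is hidden. In the opening example the two graphs $\mathrm{Cay}(G,X^0)$ and $\mathrm{Cay}(G,X^1)$ are isomorphic, because $\alpha+\beta+\gamma=1$ has the solution $(1,0,0)$. As a map of $\mathbb Z/105$ this is multiplication by $71$, since $71\equiv2$ mod $3$ and $71\equiv1$ mod $5$ and mod $7$.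

With two levels, are the two switches of one chain independent? In $\mathbb Z/9$ with $A_1=\{0,3,6\}$, multiplication by a unit $\mu$ acts on $A_1$ and on $A_2/A_1$ by the same residue mod $3$, so group automorphisms only flip both signs or none. A bijection that is not an automorphism does better. Let $f(c+3j)=c-3j$ for $c\in\{0,1,2\}$, $j\in\mathbb Z/3$. If two elements lie in the same coset of $A_1$, their difference is multiplied by $-1$. If they lie in different cosets, the difference mod $A_1$ is unchanged. So $f$ flips level $1$ and keeps level $2$; following it by $-1$ flips only level $2$. In each coset of $A_1$ we picked a center and multiplied around it. The choice of centers does not matter, because a difference of level $2$ is only read mod $A_1$. Section 8 uses this idea, with the vertices already placed as centers.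

## 4. Partial solutions on few variables, and why two factors are too few

What should "locally solvable" mean? The partial solutions must survive forgetting a variable and choosing a new one.

**Definition 5 ($K$-consistency).** The system (2) is *$K$-consistent* if there is a nonempty family $\mathcal F$ of maps $s:F\to\mathbb F_2$ ($F\subseteq\mathrm{Var}$, $|F|\le K$) such that

* (i) $\mathcal F$ is closed under restriction;
* (ii) if $s\in\mathcal F$, $|\mathrm{dom}\,s|<K$ and $z\in\mathrm{Var}\setminus\mathrm{dom}\,s$, then some extension of $s$ to $\mathrm{dom}\,s\cup\{z\}$ lies in $\mathcal F$;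
* (iii) every $s\in\mathcal F$ satisfies every equation of (2) all of whose variables lie in $\mathrm{dom}\,s$.

A first attempt would be to use only two factors, $V=A'\times B'$, and equations $\alpha_i+\beta_j=b_{ij}$. Such a system is a labeled bipartite graph on the variables, and it is inconsistent when the labels around some cycle add up to $1$. If that cycle is long, every proper subset of its equations is solvable, so it looks locally fine. But it is not $3$-consistent.

**Remark 1.** *A $K$-consistent system of equations $\alpha_i+\beta_j=b_{ij}$ with $K\ge3$ is consistent.* Let $z_0,z_1,\dots,z_{r-1}$ be a cycle of the graph, with label $b_k$ on $z_{k-1}z_k$ for $1\le k\le r-1$ and label $b_r$ on $z_{r-1}z_0$. By (i) the empty map is in $\mathcal F$. By (ii) and (iii) it extends to some $s_1\in\mathcal F$ on $\{z_0,z_1\}$ with $s_1(z_0)+s_1(z_1)=b_1$. Suppose $s_k\in\mathcal F$ has domain $\{z_0,z_k\}$ with $s_k(z_0)+s_k(z_k)=b_1+\dots+b_k$, where $k<r-1$. Extend it to $z_{k+1}$, where (iii) forces $s(z_k)+s(z_{k+1})=b_{k+1}$, and forget $z_k$; this gives $s_{k+1}$. The map $s_{r-1}$ also satisfies the equation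 on $z_{r-1}z_0$, so $b_1+\dots+b_{r-1}=b_r$. Thus the labels of every cycle sum to $0$, and choosing one value in each connected component and propagating it along a spanning tree solves the system.

So with two factors this construction stops here: three variables at a time suffice to walk around a bad cycle, and no local consistency beyond that level coexists with inconsistency. (This says nothing about other constructions with two primes.) With three variables per equation one can no longer walk, because two of the variables of an equation do not determine a chain of forced values through a graph with high connectivity. The next section makes this precise.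

## 5. Cubic graphs in which a large component survives

The variables will be the edges of a cubic graph and the equations its vertices. For a set $W$ of vertices, $\partial W$ denotes the set of edges with exactly one end in $W$.

**Lemma 1.** Let $Q$ be a connected cubic (multi)graph without loops on $2N>2$ vertices, properly edge-colored with $3$ colors, such that for every set $F$ of at most $K$ edges $Q-F$ has a component with more than $N$ vertices. Then there is an inconsistent, $K$-consistent system (2).

*Proof.* **Step 1: the system.** We read off the equations and check inconsistency. Each vertex is on exactly one edge of each color, so each color class is a perfect matching; call the edges of the three classes $\alpha_i$, $\beta_i$, $\gamma_i$ ($1\le i\le N$). The three edges at a vertex $v$ give a triple $T_v\in[N]^3$. If $T_v=T_w$ with $v\ne w$, then $v$ and $w$ are joined by three parallel edges and $\{v,w\}$ is a component, contrary to connectedness and $2N>2$. So $v\mapsto T_v$ is injective. Let $\mathcal T=\{T_v\}$, let $b$ be $1$ at exactly one vertex and $0$ elsewhere, and write $b_v=b_{T_v}$.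 In the sum of all equations each variable occurs twice (each edge has two ends), so we get $0=1$: the system is inconsistent.

**Step 2: the family.** We describe the partial solutions that never run into trouble, namely those which leave the contradiction in the largest component. For $|F|\le K$ the component of $Q-F$ with more than $N$ vertices is unique; call it *big*. If $W$ is a component of $Q-F$, then $\partial W\subseteq F$. Let $\mathcal F$ consist of all $s:F\to\mathbb F_2$ with $|F|\le K$ and
$$\sum_{e\in\partial W}s(e)=\sum_{v\in W}b_v\qquad\text{for every non-big component }W\text{ of }Q-F.\tag{3}$$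
The empty map is in $\mathcal F$: $Q$ is connected, so its only component is big.

**Step 3: property (i).** We check restriction. Let $s\in\mathcal F$ have domain $F$, let $F_0\subseteq F$, and let $W_0$ be a non-big component of $Q-F_0$. It is a union of components $W_1,\dots,W_r$ of $Q-F$. The big component of $Q-F$ lies in a component of $Q-F_0$ with more than $N$ vertices, that is, in the big one. So no $W_l$ is big, and (3) holds for all of them. Adding these equations, the edges between different $W_l$ occur twice and cancel, the edges of $\partial W_0$ occur once, and the result is (3) for $W_0$.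

**Step 4: property (ii).** We check extension. Let $s\in\mathcal F$ have domain $F$ with $|F|<K$, let $e\notin F$, and let $W$ be the component of $Q-F$ containing $e$. If $W$ remains connected after deleting $e$, then the components do not change, $e$ is in no $\partial W'$, and any value $s(e)$ works. Otherwise $W$ splits as $W_1\sqcup W_2$ with $e\in\partial W_1\cap\partial W_2$, and $\partial W=\partial W_1\triangle\partial W_2$. If $W$ is big, the big component of $Q-(F\cup\{e\})$, which exists since $|F\cup\{e\}|\le K$, lies in $W$ by the argument of Step 3, so it is one of $W_1,W_2$, say $W_1$; choose $s(e)$ so that (3) holds for $W_2$. If $W$ is not big, neither are $W_1,W_2$; choose $s(e)$ so that (3) holds for $W_1$. Since $\sum_{\partial W}s=\sum_{\partial W_1}s+\sum_{\partial W_2}s$, equation (3) for $W_2$ follows from those for $W$ and $W_1$.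

**Step 5: property (iii).** We check the equations. If all three edges at $v$ are in $F$, then $\{v\}$ is a component, not big because $1\le N$, and (3) for it is the equation at $v$. $\square$

*Example.* In $K_4$ on $\{1,2,3,4\}$ let $\alpha_1=12$, $\alpha_2=34$, $\beta_1=13$, $\beta_2=24$, $\gamma_1=14$, $\gamma_2=23$. Putting $b=1$ at vertex $1$ gives
$$\alpha_1+\beta_1+\gamma_1=1,\quad\alpha_1+\beta_2+\gamma_2=0,\quad\alpha_2+\beta_1+\gamma_2=0,\quad\alpha_2+\beta_2+\gamma_1=0 .$$
Here $N=2$. After deleting three edges, the remaining three form a triangle, a star or a path on four vertices, so a component with at least $3$ vertices survives; the same then holds after deleting fewer. Hence the system is inconsistent and $3$-consistent. Deleting a $4$-cycle leaves two disjoint edges, so Lemma 1 gives no more than $K=3$ here.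

**Lemma 2.** For every $K\ge1$ there is an inconsistent $K$-consistent system (2) with $N=(2K+1)^2$.

*Proof.* We exhibit a cubic graph on a torus with many disjoint rows and columns. Let $L=2K+1$, and let $Q$ have vertices $(u,\epsilon)$ with $u\in\mathbb Z_L^2$, $\epsilon\in\{0,1\}$, and edges
$$\alpha_u=\{(u,0),(u,1)\},\quad\beta_u=\{(u,0),(u+e_1,1)\},\quad\gamma_u=\{(u,0),(u+e_2,1)\},$$
where $e_1,e_2$ is the standard basis. The vertex $(u,0)$ lies on $\alpha_u,\beta_u,\gamma_u$, and $(u,1)$ lies on $\alpha_u,\beta_{u-e_1},\gamma_{u-e_2}$. So $Q$ is cubic, without loops, properly $3$-edge-colored by the letters, with $2L^2$ vertices.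

For $r\in\mathbb Z_L$ the edges $\alpha_u,\beta_u$ with $u_2=r$ form a cycle through all $2L$ vertices of "row" $r$: go from $(u,0)$ along $\beta_u$ to $(u+e_1,1)$, then along $\alpha_{u+e_1}$ to $(u+e_1,0)$, and so on. Likewise the $\alpha_u,\gamma_u$ with $u_1=r$ form a cycle through all vertices of "column" $r$. Each edge is in at most one row cycle and at most one column cycle. After deleting at most $K$ edges, at least $L-K\ge1$ row cycles and at least $L-K\ge1$ column cycles are intact. An intact column meets every row, so all intact rows lie in one component, which has at least $2L(L-K)>L^2$ vertices because $L>2K$. With no edge deleted, all rows are intact and $Q$ is connected. Apply Lemma 1 with $N=L^2$. $\square$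

## 6. Marking the subgroups in outside layers

Suppose we use $\mathrm{Cay}(G,S_0^0)$ and $\mathrm{Cay}(G,S_0^b)$. To extract a solution of (2) from an isomorphism $f$, we need that $f$ respects the levels and the three coordinates. From $S_0$ alone we have no argument for this: $f$ is just some bijection. So we add arcs, the same in both graphs, that make the relevant subgroups recognizable. They go outside $G$, where they cannot interfere with $S_0$; this is why we want $A'$ and $B'$ to be much larger than $A$ and $B$.

**Data.** For the rest of Sections 6–8 fix $m\ge2$, a system (2) that is inconsistent and $K$-consistent with $K\ge3m$, a family $\mathcal F$ for it, and $A',B',C'$ with chains with signs of length $N$ as in Section 1, such that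
$$|A'/A|\ge5^{4N+2},\qquad|B'/B|\ge5^{4N+2}.$$
The cosets of $G$ in $V$ are called *layers*; they are the elements of $V/G=A'/A\times B'/B\times C'/C$.

The subgroups to be marked are those in
$$\mathcal A^*=\{A_i:0\le i<N\}\cup\{A_i^-:1\le i\le N\},$$
a set of at most $2N$ proper subgroups of $A$, and the analogous sets $\mathcal B^*,\mathcal C^*$.

**Definition 6 (marks).** Let $t=2+|\mathcal B^*|+|\mathcal C^*|\le4N+2$ and $t'=|\mathcal A^*|\le2N$. Let $g_A,g_B$ generate $A'/A$ and $B'/B$. In $V/G$ put
$$\theta_s=(5^sg_A,0,0)\ \ (0\le s<t),\qquad\theta'_s=(0,5^sg_B,0)\ \ (0\le s<t'),$$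
and let $\Theta$ be the set of all of them. Assign to each $\theta\in\Theta$ a subgroup $H_\theta\le G$, one-to-one except that $G$ is used twice: the groups for $\theta_0,\dots,\theta_{t-1}$ are $G$, $G$, all $A\times B^*\times C$ with $B^*\in\mathcal B^*$, and all $A\times B\times C^*$ with $C^*\in\mathcal C^*$; the groups for the $\theta'_s$ are all $A^*\times B\times C$ with $A^*\in\mathcal A^*$. Regarding $5^sg_A$ and $5^sg_B$ as cosets of $A$ and $B$, let $Y_\theta$ be the following coset of $H_\theta$ in the layer $\theta$:
$$Y_{\theta_s}=5^sg_A\times B\times C,\ \ 5^sg_A\times B^*\times C,\ \text{ or }\ 5^sg_A\times B\times C^*,\qquad Y_{\theta'_s}=A^*\times5^sg_B\times C.$$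
Finally let $S_1=\bigcup_{\theta\in\Theta}(Y_\theta\cup-Y_\theta)$ and
$$\Gamma=\mathrm{Cay}(V,S_0^0\cup S_1),\qquad\Gamma_b=\mathrm{Cay}(V,S_0^b\cup S_1).$$

Why two families of layers? A subgroup of $B$ or $C$ is marked in a layer shifted in the $A$-direction, and a subgroup of $A$ in a layer shifted in the $B$-direction, so the marked coordinate is never the shifted one. In Section 8 we shall control a difference of two $A$-coordinates precisely when it lies in $A$. A mark that reads the $A$-coordinate inside a shifted coset of $A$ would escape this control.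

The next fact says that the layers $\pm\theta$ are spread out well enough to be told apart by counting.

**Fact 1.** *Let $D=\{0\}\cup\Theta\cup(-\Theta)\subseteq V/G$. The listed elements $0,\pm\theta_s,\pm\theta'_s$ are distinct, and every $\delta\ne0$ in $V/G$ has at most two representations $\delta=\theta-\theta'$ with $(\theta,\theta')\in D^2$.*

*Proof.* Map the integer vectors in $\mathbb Z^{t+t'}$ with all entries in $\{-2,\dots,2\}$ to $V/G$, sending the unit vectors to the $\theta_s$ and $\theta'_s$. This map is injective: by uniqueness of balanced base-$5$ expansions, distinct digit vectors $(\epsilon_s)_{s<t}$ give distinct integers $\sum_{s<t}\epsilon_s5^s$ of absolute value at most $2(1+5+\dots+5^{t-1})=(5^t-1)/2$. Two of them differ by less than $5^t\le|A'/A|$, so they are distinct mod $|A'/A|$. The same works for $B$, as $5^{t'}\le|B'/B|$. The elements of $D$ come from $0$ and the vectors $\pm$ unit vector, which are distinct. A difference of two of these has entries in $\{-2,\dots,2\}$, so by injectivity the representations of $\delta$ correspond to those of a single nonzero vector. The vector $\pm e_s$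 is such a difference in two ways ($e_s=e_s-0=0-(-e_s)$, and similarly for $-e_s$), the vector $\pm e_s\pm e_l$ with $s\ne l$ in two ways (either summand comes first and the negative of the other is subtracted), the vector $\pm2e_s$ in one way, and no other nonzero vector occurs. $\square$

**Fact 2.** *For $\theta\in\Theta$ with $H_\theta\neq G$ the numbers $|Y_\theta|=|H_\theta|$ are pairwise distinct and lie strictly between $0$ and $|G|$.*

*Proof.* The index $|G|/|H_\theta|$ is $[A:A^*]$, $[B:B^*]$ or $[C:C^*]$. These are all $>1$, distinct within each family because distinct subgroups of a cyclic group have distinct orders, and coprime across families. $\square$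

By Fact 1 no $\pm\theta$ is $0$, so $S_1\cap G=\emptyset$; also $0\notin X_T$. So both graphs are loopless circulant graphs. If $d\in X_T$, then $-d\in X_T$ and $\mathrm{sgn}_T(-d)=\chi_i(-1)\chi_j(-1)\chi_k(-1)\,\mathrm{sgn}_T(d)$. Since $S_1=-S_1$, both graphs are undirected if $\chi_i(-1)\chi_j(-1)\chi_k(-1)=1$ for all $(i,j,k)\in\mathcal T$.

## 7. An isomorphism solves the system

**Proposition 1.** $\Gamma\not\cong\Gamma_b$.

*Proof.* Suppose $f:\Gamma\to\Gamma_b$ is an isomorphism.

**Step 1: $f$ maps layers to layers.** We show that common out-neighbors reveal whether $v-w\in G$. In either graph, with connection set $S$, the vertices $v,w$ have $|(v+S)\cap(w+S)|$ common out-neighbors. If $v-w\in G$, this number is at least $4|G|$, because $S$ contains the four full layers $\pm\theta_0,\pm\theta_1$, distinct by Fact 1, and $v+\Lambda=w+\Lambda$ for a layer $\Lambda$. Let $v-w\notin G$. A common out-neighbor is $v+s=w+s'$ with $s,s'\in S$; the classes $\theta,\theta'$ of $s,s'$ in $V/G$ lie in $D$, and $\theta-\theta'$ is the class of $w-v$, which is nonzero. By Fact 1 there are at most two such pairs, and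 $\theta$ determines the layer of the common out-neighbor. So common out-neighbors lie in at most two layers, and there are at most $2|G|$ of them. As $f$ preserves these numbers, $v-w\in G\iff f(v)-f(w)\in G$.

**Step 2: inside layers, $f$ preserves the relation $v-w\in H_\theta$.** Here the marks are used. Let $H_\theta\ne G$, and let $v$ lie in the layer $\Lambda$. For $\delta\neq0$ in $V/G$, the out-neighbors of $v$ in the layer $\Lambda+\delta$ form $v+Y_{\theta'}$ if $\delta=\theta'\in\Theta$, or $v-Y_{\theta'}$ if $\delta=-\theta'\in-\Theta$, and otherwise there are none. By Fact 2, in both graphs the layers $\ne\Lambda$ containing exactly $|Y_\theta|$ out-neighbors of $v$ are $\Lambda\pm\theta$. Let $N_\theta(v)=(v+Y_\theta)\cup(v-Y_\theta)$ be the set of out-neighbors of $v$ in these layers. Since $f$ preserves layers and out-neighbors, $f(N_\theta(v))=N_\theta(f(v))$. For $v,w$ in the same layer, $N_\theta(v)=N_\theta(w)\iff v-w\in H_\theta$, because $Y_\theta$ is a coset of $H_\theta$ and $\Lambda+\theta\neq\Lambda-\theta$. Hence, for such $v,w$, $v-w\in H_\theta\iff f(v)-f(w)\in H_\theta$.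

**Step 3: $f$ splits into coordinates on $G$.** Translations are automorphisms of $\Gamma_b$, so we may assume $f(0)=0$; then $f(G)=G$. The groups $H_\theta\ne G$ are all $A^*\times B\times C$, $A\times B^*\times C$, $A\times B\times C^*$. Taking $A^*=A_0=0$ in Step 2, we see that for $x,y\in G$ the $A$-coordinates of $x,y$ agree iff those of $f(x),f(y)$ agree; likewise for $B_0$ and $C_0$. So $f|_G=f_A\times f_B\times f_C$ with bijections $f_A,f_B,f_C$ fixing $0$.

Also, Step 2 with $A_i$ ($i<N$) and $A_i^-$, with $A_N=A$ needing no mark, gives for $x,y\in G$ and every $T\in\mathcal T$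
$$y-x\in X_T\iff f(y)-f(x)\in X_T ,$$
and, with $x=0$, $f_A(A_i\setminus A_i^-)=A_i\setminus A_i^-$; similarly for $B$ and $C$.

**Step 4: reading off a solution.** We compare signs. Arcs inside $G$ are given by $S_0^0$ in $\Gamma$ and by $S_0^b$ in $\Gamma_b$, and the $X_T$ are disjoint. So for $x,y\in G$ with $y-x\in X_T$, $T\in\mathcal T$: $x\to y$ in $\Gamma$ iff $\mathrm{sgn}_T(y-x)=1$, and $f(x)\to f(y)$ in $\Gamma_b$ iff $\mathrm{sgn}_T(f(y)-f(x))=(-1)^{b_T}$. Therefore
$$\mathrm{sgn}_T(f(y)-f(x))=(-1)^{b_T}\,\mathrm{sgn}_T(y-x).\tag{4}$$
Fix $\hat a_i\in A_i\setminus A_i^-$, $\hat b_j\in B_j\setminus B_j^-$, $\hat c_k\in C_k\setminus C_k^-$ for all $i,j,k$, and apply (4) to $x=0$, $y=(\hat a_i,\hat b_j,\hat c_k)$: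
$$\chi_i(f_A(\hat a_i))\chi_i(\hat a_i)\cdot\chi_j(f_B(\hat b_j))\chi_j(\hat b_j)\cdot\chi_k(f_C(\hat c_k))\chi_k(\hat c_k)=(-1)^{b_T}.$$
Put $(-1)^{\alpha_i}=\chi_i(f_A(\hat a_i))\chi_i(\hat a_i)$ and define $\beta_j,\gamma_k$ in the same way. These values solve (2), contrary to inconsistency. $\square$

## 8. Partial solutions move tuples from $\Gamma$ to $\Gamma_b$

We now compare tuples of $\Gamma$ and of $\Gamma_b$. The first thing to know is how many variables a tuple involves. Because levels form an ultrametric, each new vertex adds at most one level per chain.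

For $\bar x\in V^\ell$ write $a_u$ for the $A'$-coordinate of $x_u$, and for $\bar y\in V^\ell$ write $a_u'$ for the $A'$-coordinate of $y_u$. Everything said for $A$ is understood for $B$ and $C$ as well.

**Definition 7 (levels of a tuple).** $\mathrm{Lev}(\bar x)$ is the set of variables $\alpha_i$ ($i\ge1$) such that $a_u-a_v\in A$ and $\lambda(a_u-a_v)=i$ for some $u,v$, together with the variables $\beta_j,\gamma_k$ defined in the same way from $B$ and $C$.

In $\mathbb Z/9$ with $A_1=\{0,3,6\}$, for instance, the entries $0,3,1$ have the differences $0-3$ of level $1$, and $0-1$, $3-1$ of level $2$; so they contribute $\alpha_1,\alpha_2$.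

**Definition 8 (good pairs).** Let $1\le\ell\le m+1$ and $\bar x,\bar y\in V^\ell$. The pair $(\bar x,\bar y)$ is *good* if there is $s\in\mathcal F$ with domain $\mathrm{Lev}(\bar x)$ such that

* (G1) $y_u-x_u\in G$ for all $u$;
* (G2) if $a_u-a_v\in A$ and $i=\lambda(a_u-a_v)$, then $a_u'=a_v'$ when $i=0$, and $a'_u-a'_v\equiv\mu_i(s(\alpha_i))(a_u-a_v)\pmod{A_{i-1}}$ when $i\ge1$; and likewise for $B$ (with $\beta$) and $C$ (with $\gamma$).

Three immediate consequences. First, if $(\bar x,\bar y)$ is good, then $a_u-a_v\in A\iff a'_u-a'_v\in A$ by (G1), and then $\lambda(a_u-a_v)=\lambda(a'_u-a'_v)$: for $i\ge1$ the element $\mu_i(s(\alpha_i))(a_u-a_v)$ lies in $A_i\setminus A_{i-1}$, hence so does $a'_u-a'_v$. Second, by property (i) of $\mathcal F$, selecting (and rearranging) entries simultaneously in a good pair gives a good pair. Third, if $y-x\in G$, then $((x),(y))$ is good with $s=\emptyset\in\mathcal F$.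

**Proposition 2.** If $(\bar x,\bar y)$ is good, then $x_u=x_v\iff y_u=y_v$, and $x_u\to x_v$ in $\Gamma$ iff $y_u\to y_v$ in $\Gamma_b$.

*Proof.* Let $d=x_v-x_u$ and $d'=y_v-y_u$; then $d'-d\in G$ by (G1). If $d=0$ or $d'=0$, then $d,d'\in G$ and all three coordinates of both have level $0$, so $d=d'=0$.

**Step 1: goodness preserves the marked subgroups.** We claim: if $d_A,d'_A\in A$, then $d_A\in A^*\iff d_A'\in A^*$ for $A^*\in\mathcal A^*$, and likewise for $B,C$. Let $i=\lambda(d_A)=\lambda(d_A')$. If $i=0$, both are $0$. Let $i\ge1$, so $d'_A\equiv\mu d_A$ mod $A_{i-1}$ with $\mu$ coprime to $|A'|$. Membership in $A_j$ means $i\le j$. For $A_j^-$: if $i<j$, both elements lie in $A_{j-1}\le A_j^-$; if $i>j$, neither lies in $A_j$; if $i=j$, use that $A_{j-1}\le A_j^-$ and that multiplication by $\mu$ preserves $A_j^-$.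

**Step 2: membership in $S_1$.** Since $d\equiv d'$ mod $G$, both lie in the same layer. If this is one of $\pm\theta_s$ or $\pm\theta'_s$, then membership in $Y_\theta$, resp. $-Y_\theta$, is automatic when $H_\theta=G$. Otherwise it says that the marked coordinate, which lies in $B$, $C$ or $A$ respectively, is in $B^*$, $C^*$ or $A^*$. By Step 1, $d\in S_1\iff d'\in S_1$.

**Step 3: membership in $S_0$.** Here the equations enter. Let $T=(i,j,k)\in\mathcal T$. We have $d\in G\iff d'\in G$, and by Step 1 (with $A_N,B_N,C_N$ needing no check) $d\in X_T\iff d'\in X_T$. If $d\in X_T$, then $\alpha_i,\beta_j,\gamma_k\in\mathrm{Lev}(\bar x)=\mathrm{dom}\,s$. By (G2) and (1), $\chi_i(d'_A)=(-1)^{s(\alpha_i)}\chi_i(d_A)$, and similarly for $B$ and $C$; so by property (iii)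
$$\mathrm{sgn}_T(d')=(-1)^{s(\alpha_i)+s(\beta_j)+s(\gamma_k)}\,\mathrm{sgn}_T(d)=(-1)^{b_T}\,\mathrm{sgn}_T(d).$$
So $d\in S_0^0\iff d'\in S_0^b$. As $S_0^0,S_0^b\subseteq G$ and $S_1\cap G=\emptyset$, Steps 2 and 3 give the statement about arcs. $\square$

**Proposition 3.** If $(\bar x,\bar y)$ is good of length $\ell\le m$, there is a bijection $h:V\to V$ such that $(\bar xz,\bar yh(z))$ is good for every $z\in V$.

*Proof.* Let $s$ witness goodness of $(\bar x,\bar y)$.

**Step 1: types of new vertices.** We sort the candidates $z$ by the new levels they create. For $a\in A'$ put $\tau_A(a)=\infty$ if $a-a_u\notin A$ for all $u$, and otherwise $\tau_A(a)=\min\{\lambda(a-a_u):a-a_u\in A\}$. Suppose $u$ attains the minimum $i=\tau_A(a)$, and $a-a_v\in A$. Then $\lambda(a-a_v)$ equals $i$, or it is larger; in the latter case, since $a_u-a_v=(a-a_v)-(a-a_u)$, it equals $\lambda(a_u-a_v)$. Defining $\tau_B,\tau_C$ in the same way, we get for $z=(a,a_B,a_C)$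
$$\mathrm{Lev}(\bar xz)=\mathrm{Lev}(\bar x)\cup\{\alpha_{\tau_A(a)},\beta_{\tau_B(a_B)},\gamma_{\tau_C(a_C)}\},\tag{5}$$
where variables with index $0$ or $\infty$ are omitted. As $\mathrm{Lev}$ of a $1$-tuple is empty, (5) gives inductively $|\mathrm{Lev}(\bar x)|\le3(\ell-1)$. So the set (5) has size at most $3\ell\le3m\le K$. This is where $K\ge3m$ is used.

**Step 2: extending the partial solution.** The right side of (5) depends only on the triple of types $\tau=(\tau_A,\tau_B,\tau_C)$. For each $\tau$, add the missing variables one at a time by (ii), which is allowed as the sizes never exceed $K$, and obtain $s_\tau\in\mathcal F$ extending $s$ with domain (5).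

**Step 3: the shape of $h$.** Let $P_{\tau_A}\subseteq A'$ be the set of elements of type $\tau_A$, and $P'_{\tau_A}$ the same with $\bar y$ in place of $\bar x$; similarly for $B',C'$. For each $\tau$ we shall define bijections $h^A_\tau:P_{\tau_A}\to P'_{\tau_A}$, $h^B_\tau$, $h^C_\tau$, and let $h$ be $h_\tau^A\times h_\tau^B\times h_\tau^C$ on the set of $z$ of type $\tau$. The products $P_{\tau_A}\times P_{\tau_B}\times P_{\tau_C}$ partition $V$, and so do the products $P'_{\tau_A}\times P'_{\tau_B}\times P'_{\tau_C}$. Hence $h$ is a bijection.

**Step 4: definition of $h_\tau^A$.** We choose centers among the entries already placed, as in Section 3.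

If $\tau_A=\infty$, take the identity; by (G1), $P_\infty=A'\setminus\bigcup_u(a_u+A)=P'_\infty$.

If $\tau_A=0$, then $P_0=\{a_u\}$ and $P'_0=\{a'_u\}$ (over all $u$); take $a_u\mapsto a_u'$. It is well defined and bijective since $a_u=a_v\iff a_u'=a_v'$.

If $\tau_A=i\ge1$, let $\mu=\mu_i(s_\tau(\alpha_i))$. Note that $P_i=\bigcup_u(a_u+A_i)\setminus\bigcup_u(a_u+A_{i-1})$. For each coset $\kappa$ of $A_i$ containing some $a_v$, let $u=u(\kappa)$ be the least index with $a_u\in\kappa$, put $\kappa'=a'_u+A_i$, and set
$$h(a)=a'_u+\mu(a-a_u)\qquad(a\in\kappa).$$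
This is a bijection $\kappa\to\kappa'$ mapping $A_{i-1}$-cosets to $A_{i-1}$-cosets. For every $v$ with $a_v\in\kappa$ we have
$$a'_v\equiv a'_u+\mu(a_v-a_u)\pmod{A_{i-1}}.\tag{6}$$
Indeed, if $\lambda(a_v-a_u)=i$, then $\alpha_i\in\mathrm{Lev}(\bar x)$, so $s_\tau(\alpha_i)=s(\alpha_i)$ and (6) is (G2). If $\lambda(a_v-a_u)<i$, then also $\lambda(a_v'-a_u')<i$, and both sides are $\equiv a'_u$.

Since goodness preserves levels, $a_v\in\kappa\iff a'_v\in\kappa'$, and $\kappa\mapsto\kappa'$ is a bijection from the $A_i$-cosets containing some $a_v$ to those containing some $a'_v$: it is injective because $a'_u-a'_w\in A_i$ implies $a_u-a_w\in A_i$, and the coset of $a'_v$ is the image of the coset of $a_v$. Now $P_i\cap\kappa$ is $\kappa$ minus the cosets $a_v+A_{i-1}$ with $a_v\in\kappa$. By (6), $h$ maps these cosets to the cosets $a'_v+A_{i-1}$ with $a'_v\in\kappa'$. So $h$ maps $P_i\cap\kappa$ onto $P_i'\cap\kappa'$, and $P_i$ bijectively onto $P_i'$.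

**Step 5: $(\bar xz,\bar yh(z))$ is good, witnessed by $s_\tau$.** By (5), $s_\tau$ has the right domain. We check the $A$-coordinate $a$ of $z$, writing $a'=h_\tau^A(a)$; the coordinates $B$ and $C$ are treated identically.

For (G1): $a'-a$ is $0$ if $\tau_A=\infty$, is $a'_u-a_u$ if $\tau_A=0$ and $a=a_u$, and is $(a'_u-a_u)+(\mu-1)(a-a_u)$ if $\tau_A\ge1$. All of these lie in $A$.

(G2) for old pairs holds since $s_\tau$ extends $s$. Now consider the pair of $a$ and $a_v$ with $a-a_v\in A$, so $\tau_A\neq\infty$. If $\tau_A=0$, then $a=a_w$, $a'=a'_w$ for some $w$, and (G2) for $w,v$ applies. Let $\tau_A=i\ge1$, $a\in\kappa$, $u=u(\kappa)$.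

If $a_v\in\kappa$, then $\lambda(a-a_v)\le i$, hence $=i$ by minimality of the type, and (6) gives
$$a'-a'_v\equiv\mu(a-a_u)-\mu(a_v-a_u)=\mu(a-a_v)\pmod{A_{i-1}},$$
as required. If $a_v\notin\kappa$, then $l:=\lambda(a-a_v)>i=\lambda(a-a_u)$, so $l=\lambda(a_u-a_v)$ and $\alpha_l\in\mathrm{Lev}(\bar x)$. Both $a'-a'_u=\mu(a-a_u)$ and $a-a_u$ lie in $A_i\le A_{l-1}$, so modulo $A_{l-1}$
$$a'-a'_v\equiv a'_u-a'_v\equiv\mu_l(s(\alpha_l))(a_u-a_v)\equiv\mu_l(s(\alpha_l))(a-a_v),$$
and $s_\tau(\alpha_l)=s(\alpha_l)$. The same congruences with the two entries exchanged follow by changing signs, and the pair of $z$ with itself is trivial. $\square$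

**Remark 2.** Inconsistency was not used in this section. If (2) has a solution $\sigma$, its restrictions form a family satisfying (i)–(iii) with $K=3N$, all of $\mathrm{Var}$. For this family Propositions 2 and 3 hold for tuples of any length, since $|\mathrm{Lev}(\bar x)|\le3N$ always. Starting from $((x_1),(x_1))$ and listing all of $V$, Proposition 3 produces a good pair $(\bar x,\bar y)$, and by Proposition 2 the map $x_u\mapsto y_u$ is injective, hence an isomorphism $\Gamma\to\Gamma_b$. Together with Section 7: for systems in general, $\Gamma\cong\Gamma_b$ exactly when (2) is solvable.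

**Proposition 4.** For $2\le m'\le m$, the sets (even multisets) of $m'$-dimensional WL colors of $m'$-tuples of $\Gamma$ and $\Gamma_b$ coincide.

*Proof.* **Step 1: good pairs have equal colors.** We show by induction on $r$ that $c_r(\bar x)=c_r(\bar y)$ for all good pairs of length $m'$, with $\bar x$ in $\Gamma$ and $\bar y$ in $\Gamma_b$. For $r=0$ this is Proposition 2. For the step, take $h$ from Proposition 3. For each $z$ the pair $(\bar xz,\bar yh(z))$ is good, hence, by selecting entries, so are $(\bar x[l\leftarrow z],\bar y[l\leftarrow h(z)])$ for $l=1,\dots,m'$. By induction their $c_r$-colors agree. As $z$ runs over $V$ so does $h(z)$, so the two multisets in the definition of $c_{r+1}$ are equal.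

**Step 2: all tuples can be paired.** Put $y_1=x_1$, which gives a good pair of length $1$, and apply Proposition 3 repeatedly, choosing for each good pair one bijection $h$. This gives maps $V^k\to V^k$, $\bar x\mapsto\bar y$, for $k=1,\dots,m'$. Each is a bijection: inductively, $(y_1,\dots,y_k)$ determines $(x_1,\dots,x_k)$, which determines $h$, and $y_{k+1}=h(x_{k+1})$ then determines $x_{k+1}$. For $k=m'$ all pairs are good, so the bijection preserves $c_r$ for every $r$. Hence the refinement becomes stable at the same round in both graphs, and the stable colors correspond, with multiplicities. $\square$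

By Propositions 1 and 4, no $m'$ with $2\le m'\le m$ has the property defining the WL-dimension of $\Gamma$: the circulant graph $\Gamma_b$ has the same colors and is not isomorphic to $\Gamma$. So for any data as in Section 6,
$$\dim_{\mathrm{WL}}(\Gamma)>m.\tag{7}$$

## 9. Choosing the chains: proof of Theorem 1

Lemma 2 with $K=3m$ supplies the system with $N=(6m+1)^2$. Let $A',B',C'$ be cyclic of orders $n_1,n_2,n_3$. It remains to find the chains.

**Step 1: the factors $e_i$.** A prime $e_i=2$ would have no nontrivial $\chi_i$, so we use odd primes and $8$. Write $n_1=2^al$ with $l$ odd. Then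
$$\Omega(l)+\lfloor a/3\rfloor\ \ge\ \frac{\Omega(l)}3+\frac{a-2}3=\frac{\Omega(n_1)-2}3\ \ge\ N .$$
So we can choose $e_1,\dots,e_N$, each an odd prime or $8$, with $e_1\cdots e_N\mid n_1$. Let $A_i\le A'$ be the subgroup of order $e_1\cdots e_i$. Let $\chi_i$ be the quadratic character if $e_i$ is an odd prime, and any nontrivial homomorphism $(\mathbb Z/8)^*\to\{\pm1\}$ if $e_i=8$.

**Step 2: room for the marks.** We check the size condition. The product $e_1\cdots e_N$ uses at most $3N$ of the at least $15N+6$ prime factors of $n_1$, so
$$|A'/A|\ge2^{12N+6}=8^{4N+2}\ge5^{4N+2}.$$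
The same works for $B'$ and $C'$. All requirements of Section 6 are met, and Propositions 1 and 4 together with (7) give the graphs.

**Step 3: the undirected case.** If all odd primes dividing $n$ are $\equiv1\bmod4$, then $\chi_i(-1)=1$ for the quadratic characters. For $e_i=8$ take the character with $\chi_i(7)=1$, $\chi_i(3)=\chi_i(5)=-1$ (a homomorphism, as $3\cdot5\equiv7$ mod $8$). Then all $\chi(-1)=1$, and both graphs are undirected by the criterion at the end of Section 6. $\square$

## 10. Random matchings and the linear bound

In Lemma 2 the number $N$ is quadratic in $K$. A random cubic graph makes it linear, and nothing else in the argument changes.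

**Lemma 3.** There is $N_0$ such that for all $N\ge N_0$ there is an inconsistent $\lfloor N/100\rfloor$-consistent system (2).

*Proof.* Let $K=\lfloor N/100\rfloor$, and let $Q$ be the union of three independent uniformly random perfect matchings $M_1,M_2,M_3$ on $2N$ points, with the edges of $M_i$ colored $i$ and parallel edges kept. It is cubic, loopless and properly $3$-edge-colored. We show that for large $N$ it satisfies the other hypotheses of Lemma 1 with positive probability.

**Step 1: one matching and one set.** We need the probability $q(x)$ that no edge of a random perfect matching leaves a fixed set of $x$ points. It is $0$ for odd $x$. For even $x$, as a set of $x$ points has $(x-1)!!=x!/(2^{x/2}(x/2)!)$ perfect matchings,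
$$q(x)=\frac{(x-1)!!\,(2N-x-1)!!}{(2N-1)!!}=\binom N{x/2}\binom{2N}x^{-1}\le\binom{2N}x^{-1/2},\tag{8}$$
where the last step is $\binom N{x/2}^2\le\sum_i\binom Ni\binom N{x-i}=\binom{2N}x$ (Vandermonde).

**Step 2: connectedness.** If $Q$ is disconnected, some $W$ with $1\le|W|\le N$ has $\partial W=\emptyset$. By independence, (8) and $\binom Nj^2\le\binom{2N}{2j}$, the expected number of such $W$ is at most
$$\sum_{1\le j\le N/2}\binom{2N}{2j}q(2j)^3=\sum_{1\le j\le N/2}\binom Nj^3\binom{2N}{2j}^{-2}\le\sum_{1\le j\le N/2}\binom Nj^{-1}\le\frac1N+\frac N2\cdot\frac2{N(N-1)}\to0 .$$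

**Step 3: a failure gives a balanced set with small boundary.** Suppose that for some set $F$ of at most $K$ edges all components of $Q-F$ have at most $N$ vertices. We find $W$ with $2N/3\le|W|\le N$ and $|\partial W|\le K$. If some component has at least $2N/3$ vertices, take it. Otherwise collect components until the total first reaches $2N/3$; the total is then less than $4N/3$, and either this union or its complement has size in $[2N/3,N]$. In each case $\partial W\subseteq F$.

So it suffices to bound the expected number of sets $W$ with $w=|W|\in[2N/3,N]$ and $|\partial W|\le K$.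

**Step 4: the probability for one $W$.** If exactly $k$ edges of $M_i$ leave $W$, and $Z$ is the set of their $k$ ends in $W$, then no edge of $M_i$ leaves $W\setminus Z$ (the partners of $Z$ are outside $W$). Summing over the possible $Z$, the probability that exactly $k$ edges of $M_i$ leave $W$ is at most $\binom wkq(w-k)\le\binom wk\binom{2N}{w-k}^{-1/2}$. For $w-k<j\le w$ with $k\le K\le N/6$,
$$\binom{2N}{j-1}\Big/\binom{2N}j=\frac j{2N-j+1}\ge\frac{2N/3-K}{4N/3+K}\ge\frac13,$$
so $\binom{2N}{w-k}\ge3^{-k}\binom{2N}w$. If $|\partial W|\le K$, at most $K$ edges of each $M_i$ leave $W$. As $w\le N$ and the matchings are independent, $|\partial W|\le K$ has probability at most $\bigl(\binom{2N}w^{-1/2}\sum_{k\le K}\binom Nk3^{k/2}\bigr)^3$.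

**Step 5: summation.** The expected number in question is at most
$$\sum_{2N/3\le w\le N}\binom{2N}w\Biggl(\binom{2N}w^{-1/2}\sum_{k\le K}\binom Nk3^{k/2}\Biggr)^3=\sum_{2N/3\le w\le N}\binom{2N}w^{-1/2}\Biggl(\sum_{k\le K}\binom Nk3^{k/2}\Biggr)^3 .$$
Here $\binom{2N}w=\prod_{i<w}\frac{2N-i}{w-i}\ge(2N/w)^w\ge2^w\ge2^{2N/3}$. With $x=1/64$ we have $x^{k-K}\ge1$ for $k\le K$, so
$$\sum_{k\le K}\binom Nk3^{k/2}\le x^{-K}\sum_k\binom Nk(\sqrt3\,x)^k=x^{-K}(1+\sqrt3\,x)^N\le2^{6K}e^{\sqrt3N/64}\le2^{0.06N+0.0391N}\le2^{0.1N},$$
using $\sqrt3/(64\ln2)<0.0391$. So the expected number is at most $(N+1)2^{-N/3+0.3N}=(N+1)2^{-N/30}\to0$.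

By Steps 2 and 5, for all large $N$ the two failure probabilities add up to less than $1$. So some $Q$ is connected and has a component with more than $N$ vertices after deletion of any at most $K$ edges. Apply Lemma 1. $\square$

*Proof of Theorem 2.* Let $m\ge m_0:=\max(2,N_0)$ and $N=300m\ge N_0$, so that $\lfloor N/100\rfloor=3m$. Section 9 used only that the system is inconsistent and $3m$-consistent, and that $\Omega(n_\nu)\ge15N+6$. With Lemma 3 in place of Lemma 2 it shows: if all $\Omega(n_\nu)\ge15N+6=4500m+6$, then some circulant graph of order $n$ has WL-dimension $>m$.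

Put $M=\min_\nu\Omega(n_\nu)$. If $M\ge4500m_0+6$, take $m=\lfloor(M-6)/4500\rfloor\ge m_0$. The WL-dimension obtained is at least $m+1\ge(M-6)/4500\ge M/9000$, as $M\ge12$. If $M<4500m_0+6$, any circulant graph of order $n$ has WL-dimension at least $1\ge M/(4500m_0+6)$. So $c=\min\bigl(1/9000,\,1/(4500m_0+6)\bigr)$ works. $\square$

*Proof of the Corollary.* (a) Take $n_1=p^R$, $n_2=q^R$, $n_3=r^R$. Then $\min_\nu\Omega(n_\nu)=R=\log n/\log(pqr)$, and Theorem 2 gives the claim with $c'=c/\log(pqr)$. (b) For $|\Pi|=1$ the bound $3$ is the known result quoted in Section 2. For $|\Pi|\ge3$ pick three primes in $\Pi$ and let $R\to\infty$ in (a). $\square$
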